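\title{Tensor products of semilattices and lattices with permutable congruences}


\begin{abstract}
Call a $\{\vee,0\}$-semilattice p-representable if it is isomorphic to the semilattice of compact congruences of a lattice with permutable congruences. We prove that the tensor product of two p-representable semilattices is p-representable, which answers a question of Gr\"atzer and Wehrung. For lattices $A$ and $B$ with zero we compute the congruences of a lattice $A\boxtimes B$ of bi-ideals of $A\times B$ and show that they permute when those of $A$ and $B$ do. We then show that every p-representable semilattice is represented by a lattice with zero and permutable congruences. We also prove a partial converse.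
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

The congruences of a lattice $L$, that is, the equivalence relations compatible with $\wedge$ and $\vee$, form a lattice $\operatorname{Con}L$ under inclusion. The finitely generated (or \emph{compact}) congruences form a $\{\vee,0\}$-semilattice, that is, a join-semilattice with a least element; we denote it by $\operatorname{Con}_cL$. For binary relations $\alpha,\beta$ on $L$, let $\alpha\circ\beta$ be the set of pairs $(x,y)$ such that $x\mathrel{\alpha}s\mathrel{\beta}y$ for some $s$. The lattice $L$ has \emph{permutable congruences} if $\alpha\circ\beta=\beta\circ\alpha$ for all $\alpha,\beta\in\operatorname{Con}L$. In general a pair belongs to $\alpha\vee\beta$ if and only if it is connected by a finite path of $\alpha$-steps and $\beta$-steps; permutability says that a path with two steps always suffices. A $\{\vee,0\}$-semilattice $D$ is \emph{p-representable} if $D\cong\operatorname{Con}_cL$ for some lattice $L$ with permutable congruences.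

Let $S$ and $T$ be $\{\vee,0\}$-semilattices and put $\bot=(S\times\{0\})\cup(\{0\}\times T)$. A \emph{bi-ideal} of $S\times T$ is a subset $J\subseteq S\times T$ such that
\begin{enumerate}
\item[(i)] $\bot\subseteq J$;
\item[(ii)] $J$ is a down-set for the componentwise order;
\item[(iii)] $(a_0,b),(a_1,b)\in J$ implies $(a_0\vee a_1,b)\in J$, and $(a,b_0),(a,b_1)\in J$ implies $(a,b_0\vee b_1)\in J$.
\end{enumerate}
The bi-ideals form an algebraic lattice $\operatorname{Bi}(S,T)$ under inclusion. The least bi-ideal containing $(a,b)$ is the \emph{pure tensor}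
\[
a\otimes b=\bot\cup\{(x,y):x\le a,\ y\le b\}.
\]
The \emph{tensor product} $S\otimes T$ is the $\{\vee,0\}$-semilattice of compact bi-ideals; these are the finite joins, in $\operatorname{Bi}(S,T)$, of pure tensors. Conditions (i) and (iii) make the map $(a,b)\mapsto a\otimes b$ behave like a bilinear map: $0\otimes b=a\otimes0=\bot$, $(a_0\vee a_1)\otimes b=(a_0\otimes b)\vee(a_1\otimes b)$, and likewise in the second variable.

The following question is posed by Gr\"atzer and Wehrung in~\cite{GW}.

\begin{quote}
\emph{If $S$ and $T$ are p-representable $\{\vee,0\}$-semilattices, is $S\otimes T$ p-representable?}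
\end{quote}

\subsection{The simplest cases}\label{subsec:simple}

Let $\mathbf 2=\{0,1\}$. A bi-ideal $J$ of $S\times\mathbf 2$ is determined by the ideal $\{s:(s,1)\in J\}$ of $S$, and every ideal occurs, so $S\otimes\mathbf 2\cong S$.

Direct products cause no difficulty. If $(x,b)\mathrel{\theta}(y,c)$ for a congruence $\theta$ of $A\times B$, then joining with $(x\wedge y,b')$ and meeting with $(x\vee y,b')$ gives $(x,b')\mathrel{\theta}(y,b')$ for every $b'$; the same holds in the second coordinate, and so $\theta$ is a product $\alpha\times\beta$ of congruences of $A$ and $B$. Products of congruences compose coordinatewise. Hence $A\times B$ has permutable congruences if $A$ and $B$ do, and the finite Boolean lattice $\mathbf 2^k$ has permutable congruences and $\operatorname{Con}\mathbf 2^k\cong\mathbf 2^k$.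

Now let $S=\mathbf 2^m$ and $T=\mathbf 2^n$. By (ii) and (iii), a pair $(x,y)$ lies in a bi-ideal $J$ if and only if $J$ contains all pairs of atoms $(p,q)$ with $p\le x$ and $q\le y$; conversely, this rule turns every set of pairs of atoms into a bi-ideal. So $\mathbf 2^m\otimes\mathbf 2^n\cong\mathbf 2^{mn}$, and the answer is positive for finite Boolean semilattices.

Permutability is a property of the representing lattice and cannot be read off the semilattice. The chain $0<m<1$ has four congruences: equality, the congruence $\alpha$ that identifies $0$ with $m$, the congruence $\beta$ that identifies $m$ with $1$, and the total one. Here $(0,1)\in\alpha\circ\beta$ but $(0,1)\notin\beta\circ\alpha$. The same congruence lattice $\mathbf 2^2$ is represented, with permutable congruences, by the lattice $\mathbf 2^2$.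

These cases suggest a positive answer and a method: given lattices $A$ and $B$ that represent $S$ and $T$, build a lattice that plays for $\otimes$ the role that $A\times B$ plays for $\times$. A lattice with zero is a $\{\vee,0\}$-semilattice, so $A\otimes B$ is the first candidate. It has two defects. It is defined as a join-semilattice, and nothing in the definition makes the intersection of two compact bi-ideals compact. And it requires $A$ and $B$ to have a zero, which the definition of p-representability does not provide.

\subsection{Results}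

\begin{theorem}\label{thm:main}
If $S$ and $T$ are p-representable $\{\vee,0\}$-semilattices, then so is $S\otimes T$. Moreover, $S\otimes T$ is represented by a lattice with zero and permutable congruences.
\end{theorem}

To repair the first defect we use a family of bi-ideals that is closed under intersection by construction. Let $A$ and $B$ be lattices with zero. For $a\in A$ and $b\in B$ the \emph{box} with parameters $a,b$ is
\[
a\mathbin{\square}b=\{(x,y)\in A\times B: x\le a\text{ or }y\le b\}.
\]
Let $A\boxtimes B$ be the set, ordered by inclusion, of all intersections of finite nonempty families of boxes that are contained in some pure tensor $a\otimes b$.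

\begin{theorem}\label{thm:con}
For lattices $A$ and $B$ with zero, $A\boxtimes B$ is a lattice with zero and $\operatorname{Con}_c(A\boxtimes B)\cong\operatorname{Con}_cA\otimes\operatorname{Con}_cB$.
\end{theorem}

\begin{theorem}\label{thm:perm}
Let $A$ and $B$ be lattices with zero. If $A$ and $B$ have permutable congruences, then so has $A\boxtimes B$. The converse holds if $|A|,|B|>1$.
\end{theorem}

The second defect is repaired by a separate construction.

\begin{theorem}\label{thm:zero}
Every p-representable semilattice is isomorphic to $\operatorname{Con}_cN$ for some lattice $N$ with zero and permutable congruences.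
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:zero}, $S\cong\operatorname{Con}_cA$ and $T\cong\operatorname{Con}_cB$ for lattices $A,B$ with zero and permutable congruences. By Theorems~\ref{thm:con} and~\ref{thm:perm}, $A\boxtimes B$ is a lattice with zero and permutable congruences, and $\operatorname{Con}_c(A\boxtimes B)\cong S\otimes T$.
\end{proof}

Theorem~\ref{thm:main} has a partial converse, which is not needed for the answer to the problem.

\begin{theorem}\label{thm:converse}
Let $S$ and $T$ be arbitrary $\{\vee,0\}$-semilattices such that $T$ has a maximal proper ideal. If $S\otimes T$ is p-representable, then so is $S$. Hence, if $S$ and $T$ are nonzero and have largest elements, then $S\otimes T$ is p-representable if and only if both $S$ and $T$ are.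
\end{theorem}

Section~\ref{sec:prelim} collects the facts on congruences that we use. Theorem~\ref{thm:con} is proved in Sections~\ref{sec:box} and~\ref{sec:con}, Theorem~\ref{thm:perm} in Section~\ref{sec:perm}, Theorem~\ref{thm:zero} in Section~\ref{sec:zero} (which depends only on Section~\ref{sec:prelim}), and Theorem~\ref{thm:converse} in Section~\ref{sec:converse}.

\section{Ideals and congruences}\label{sec:prelim}

Lattices are nonempty. We write ${\downarrow}x$ and ${\uparrow}x$ for the sets of elements below and above $x$, $x\equiv_\alpha y$ for $(x,y)\in\alpha$, $[x]$ for the class of $x$ modulo a given congruence, and $\Theta(x,y)$ for the congruence generated by $(x,y)$. An empty join in a $\{\vee,0\}$-semilattice is $0$. A \emph{comparable pair} is a pair $(x,y)$ with $x\le y$. A \emph{polynomial} is a function given by a lattice term in which some variables may be replaced by constants; congruences are compatible with polynomials.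

\subsection{Algebraic lattices}

An element $c$ of a complete lattice $K$ is \emph{compact} if $c\le\bigvee X$ implies $c\le\bigvee X'$ for some finite $X'\subseteq X$, and $K$ is \emph{algebraic} if every element is a join of compact elements. An \emph{ideal} of a $\{\vee,0\}$-semilattice $S$ is a nonempty down-set closed under finite joins. The ideals form an algebraic lattice $\operatorname{Id}S$ whose compact elements are the principal ideals ${\downarrow}s$; they form a copy of $S$. Conversely, the compact elements of an algebraic lattice $K$ form a $\{\vee,0\}$-semilattice $K_c$, and $x\mapsto\{c\in K_c:c\le x\}$ is an isomorphism $K\cong\operatorname{Id}K_c$. So two algebraic lattices are isomorphic if and only if their semilattices of compact elements are. The lattices $\operatorname{Con}L$ and $\operatorname{Bi}(S,T)$ are algebraic. In particular, the ideals of $\operatorname{Con}_cL$ are exactly the sets $\{\gamma\in\operatorname{Con}_cL:\gamma\subseteq\alpha\}$ with $\alpha\in\operatorname{Con}L$.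

For ideals $P$ of $S$ and $Q$ of $T$ put
\[
P\mathbin{\square}Q=\{(s,t)\in S\times T: s\in P\text{ or }t\in Q\}.
\]
This is a bi-ideal: it is a down-set containing $\bot$, and if $(s_0,t),(s_1,t)\in P\mathbin{\square}Q$, then either $t\in Q$ or $s_0,s_1\in P$, so that $(s_0\vee s_1,t)\in P\mathbin{\square}Q$; the argument in the second coordinate is the same. The box $a\mathbin{\square}b$ is the case $P={\downarrow}a$, $Q={\downarrow}b$.

The one theorem on congruence lattices that we use without proof is that of Funayama and Nakayama: \emph{for every lattice $L$, the lattice $\operatorname{Con}L$ is distributive}. We use it in the following two forms.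

\begin{lemma}\label{lem:distr}
Let $L$ be a lattice and $S=\operatorname{Con}_cL$.
\begin{enumerate}
\item[(a)] The lattice $\operatorname{Id}S$ is distributive.
\item[(b)] If $s\le s_1\vee\dots\vee s_n$ in $S$, then $s=s_1'\vee\dots\vee s_n'$ for some $s_i'\in S$ with $s_i'\le s_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $\operatorname{Id}S\cong\operatorname{Con}L$. For (b), distributivity gives $s=\bigvee_i(s\cap s_i)$ in $\operatorname{Con}L$, and each $s\cap s_i$ is a join of compact congruences. As $s$ is compact, finitely many of these compact congruences have join $s$. Let $s_i'$ be the join of those among them that are contained in $s\cap s_i$.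
\end{proof}

\subsection{Comparable pairs}

Let $\alpha$ be a congruence of a lattice. Then $x\equiv_\alpha y$ if and only if $x\wedge y\equiv_\alpha x\vee y$, and the classes of $\alpha$ are convex: if $x\le p\le y$ and $x\equiv_\alpha y$, then $p=x\vee p\equiv_\alpha y\vee p=y$. In particular $\alpha\subseteq\beta$ as soon as every comparable pair of $\alpha$ lies in $\beta$. A lattice has permutable congruences if and only if $\alpha\vee\beta=\alpha\circ\beta$ for all congruences $\alpha,\beta$. The next two lemmas allow us to test permutability, and to define congruences, on comparable pairs only.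

\begin{lemma}\label{lem:permtest}
Let $L$ be a lattice.
\begin{enumerate}
\item[(a)] If $x\le y$ and $(x,y)\in\alpha\circ\beta$ with $\alpha,\beta\in\operatorname{Con}L$, then $x\equiv_\alpha s\equiv_\beta y$ for some $s\in[x,y]$.
\item[(b)] Suppose that for all $\Phi,\Psi\in\operatorname{Con}L$ and all $h\le g$ with $(h,g)\in\Phi\vee\Psi$ there is $d\in[h,g]$ with $h\equiv_\Phi d\equiv_\Psi g$. Then $L$ has permutable congruences.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x\equiv_\alpha s_0\equiv_\beta y$, then $s=(s_0\vee x)\wedge y$ lies in $[x,y]$, and $s\equiv_\alpha(x\vee x)\wedge y=x$ and $s\equiv_\beta(y\vee x)\wedge y=y$.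

(b) Let $(x,z)\in\Phi\vee\Psi$ and $j=x\vee z$. Then $(x,j)$ and $(z,j)$ lie in $\Phi\vee\Psi$. Applying the hypothesis in both orders, choose $d_1$ with $x\equiv_\Psi d_1\equiv_\Phi j$ and $d_2$ with $z\equiv_\Phi d_2\equiv_\Psi j$. Then $d=d_1\wedge d_2$ satisfies $d\equiv_\Psi x\wedge j=x$ and $d\equiv_\Phi j\wedge z=z$. So $\Phi\vee\Psi=\Psi\circ\Phi$ for all $\Phi,\Psi$.
\end{proof}

\begin{lemma}[Gr\"atzer--Schmidt]\label{lem:GS}
Let $C$ be a set of comparable pairs in a lattice $L$ such that
\begin{enumerate}
\item[(i)] $(x,x)\in C$ for all $x$;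
\item[(ii)] $(x,y),(y,z)\in C$ implies $(x,z)\in C$;
\item[(iii)] $(x,y)\in C$ implies $(x\wedge t,y\wedge t)\in C$ and $(x\vee t,y\vee t)\in C$ for all $t$.
\end{enumerate}
Then $\theta=\{(x,y):(x\wedge y,x\vee y)\in C\}$ is a congruence of $L$ whose comparable pairs are exactly the elements of $C$.
\end{lemma}

\begin{proof}
The relation $\theta$ is reflexive and symmetric, and for $x\le y$ we have $(x,y)\in\theta$ if and only if $(x,y)\in C$. The set $C$ is convex: if $x\le p\le q\le y$ and $(x,y)\in C$, then joining with $p$ gives $(p,y)\in C$, and meeting with $q$ gives $(p,q)\in C$.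

Let $x\mathrel\theta y\mathrel\theta z$. Joining $(y\wedge z,y\vee z)\in C$ with $x\vee y$ gives $(x\vee y,x\vee y\vee z)\in C$, and meeting it with $x\wedge y$ gives $(x\wedge y\wedge z,x\wedge y)\in C$. Together with $(x\wedge y,x\vee y)\in C$ and (ii), this yields $(x\wedge y\wedge z,x\vee y\vee z)\in C$, hence $(x\wedge z,x\vee z)\in C$ by convexity. So $\theta$ is transitive.

If $x\mathrel\theta y$, then $((x\wedge y)\vee t,\,x\vee y\vee t)\in C$ and $(x\wedge y)\vee t\le(x\vee t)\wedge(y\vee t)$, so $(x\vee t,y\vee t)\in\theta$ by convexity. The hypotheses are self-dual, so $\theta$ is also compatible with meets.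
\end{proof}

\section{The lattice $A\boxtimes B$}\label{sec:box}

In this section and the next two, $A$ and $B$ are lattices with zero. The elements of $A\boxtimes B$ are intersections of boxes, hence bi-ideals of $A\times B$, and the intersection of two elements is again an element. What must be shown is that joins exist. The proof rests on two dual descriptions of the elements: as finite intersections of boxes and as finite unions of pure tensors. The link between the two is the equivalence
\begin{equation}\label{eq:link}
c\otimes d\subseteq a\mathbin{\square}b\iff(c,d)\in a\mathbin{\square}b\iff c\le a\text{ or }d\le b,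
\end{equation}
which holds because $c\otimes d$ is the least bi-ideal containing $(c,d)$.

\subsection{Two normal forms}

A finite list $(a_i,b_i)_{i\in I}$ in $A\times B$ is \emph{full} if there are $j_0\ne j_1$ in $I$ with $a_{j_0}=0$ and $b_{j_1}=0$.

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(a)] For all $a,b$ we have $a\otimes b=(a\mathbin{\square}0)\cap(0\mathbin{\square}b)$. The elements of $A\boxtimes B$ are exactly the sets $\bigcap_{i\in I}(a_i\mathbin{\square}b_i)$ with $(a_i,b_i)_{i\in I}$ a full list.
\item[(b)] For a full list $(a_i,b_i)_{i\in I}$,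
\begin{equation}\label{eq:captocup}
\bigcap_{i\in I}(a_i\mathbin{\square}b_i)=\bigcup_{\varnothing\ne K\subsetneq I}\Bigl(\bigwedge_{i\in K}a_i\Bigr)\otimes\Bigl(\bigwedge_{i\in I\setminus K}b_i\Bigr).
\end{equation}
\item[(c)] For a finite nonempty list $(c_k,d_k)_{k\in M}$, there is a least element of $A\boxtimes B$ containing all $c_k\otimes d_k$, namely
\begin{equation}\label{eq:join}
\bigvee_{k\in M}c_k\otimes d_k=\bigcap_{K\subseteq M}\Bigl(\bigvee_{k\in K}c_k\Bigr)\mathbin{\square}\Bigl(\bigvee_{k\in M\setminus K}d_k\Bigr),
\end{equation}
and the list on the right is full.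
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A pair $(x,y)\notin\bot$ lies in $a\mathbin{\square}0$ if and only if $x\le a$, and in $0\mathbin{\square}b$ if and only if $y\le b$; this gives the formula. If a finite intersection $h$ of boxes is contained in $a\otimes b$, then $h=h\cap(a\mathbin{\square}0)\cap(0\mathbin{\square}b)$, and the extended list is full. Conversely, the intersection over a full list is contained in $(a_{j_1}\mathbin{\square}0)\cap(0\mathbin{\square}b_{j_0})=a_{j_1}\otimes b_{j_0}$.

(b) By \eqref{eq:link}, each pure tensor on the right is contained in each box on the left. The union is nonempty because $|I|\ge2$, so both sides contain $\bot$. Let $(x,y)\notin\bot$ belong to the left side and put $K=\{i:x\le a_i\}$. Then $y\le b_i$ for $i\notin K$. We have $j_0\notin K$ because $x\ne0$, and $j_1\in K$ because $y\ne0$. So $\varnothing\neq K\subsetneq I$ and $(x,y)$ lies in the pure tensor indexed by $K$.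

(c) Let $U=\bigcup_kc_k\otimes d_k$ and let $r$ be the right side of \eqref{eq:join}. The indices $K=\varnothing$ and $K=M$ show that the list is full, so $r\in A\boxtimes B$. By \eqref{eq:link}, each box in the list contains $U$. If a box $a\mathbin{\square}b$ contains $U$, put $K=\{k:c_k\le a\}$; then $d_k\le b$ for $k\notin K$ by \eqref{eq:link}, so $a\mathbin{\square}b$ contains the box indexed by $K$, and hence contains $r$. Every element of $A\boxtimes B$ that contains $U$ is an intersection of such boxes, so it contains $r$.
\end{proof}

\begin{proposition}\label{prop:lattice}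
The ordered set $A\boxtimes B$ is a lattice with zero $\bot$, in which meets are intersections. Every element is the union, and also the join, of a finite nonempty family of pure tensors. Moreover $(a\otimes b)\vee(t\otimes b)=(a\vee t)\otimes b$ and $(a\otimes b)\wedge(t\otimes b)=(a\wedge t)\otimes b$, and likewise in the second variable.
\end{proposition}

\begin{proof}
Pure tensors, among them $\bot=0\otimes0$, belong to $A\boxtimes B$ by Lemma~\ref{lem:normal}(a). By (b), every element is a finite union of pure tensors, and it is then their least upper bound. For $h,g\in A\boxtimes B$ the set $h\cup g$ is a finite union of pure tensors, so $h\vee g$ exists by (c). An element that contains $(a,b)$ and $(t,b)$ is a bi-ideal, so it contains $(a\vee t,b)$; this gives the formula for the join. The formula for the meet is read off the definition of pure tensors.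
\end{proof}

\begin{remark}
The join of $A\boxtimes B$ may be larger than the join of bi-ideals. Let $A=B=M_3$, the five-element lattice with atoms $p_1,p_2,p_3$. The union of the three sets $p_i\otimes p_i$ is the bi-ideal $\bot\cup\{(p_i,p_i):i=1,2,3\}$. In \eqref{eq:join}, one of $K$ and $M\setminus K$ has at least two elements, so every box has a parameter equal to $1$, and the join in $A\boxtimes B$ is all of $A\times B$.
\end{remark}

\subsection{Corners}

The congruence $\Theta(a,a')$ of $A$ is generated by the pair $a\le a'$. We look for a pair in $A\boxtimes B$ that should correspond to the pure tensor $\Theta(a,a')\otimes\Theta(b,b')$. Since this tensor is zero when either factor is, the pair should become trivial as soon as $a$ is identified with $a'$ or $b$ with $b'$. A \emph{corner} is a quadruple $(a,a';b,b')$ with $a\le a'$ in $A$ and $b\le b'$ in $B$. For a corner put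
\begin{equation}\label{eq:u}
u(a,a';b,b')=(a\mathbin{\square}b)\cap(a'\otimes b')=(a\otimes b')\cup(a'\otimes b)=(a\otimes b')\vee(a'\otimes b).
\end{equation}
The second equality holds because both sides consist of $\bot$ and of the pairs $(x,y)\le(a',b')$ with $x\le a$ or $y\le b$; the third holds because the set is an element of $A\boxtimes B$. If $A$ and $B$ are chains, $a'\otimes b'$ is a rectangle and $u(a,a';b,b')$ is this rectangle with the part $(a,a']\times(b,b']$ cut away. The same description of the elements gives, for arbitrary $a,c\in A$ and $b,d\in B$,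
\begin{equation}\label{eq:boxcap}
(a\mathbin{\square}b)\cap(c\otimes d)=u(a\wedge c,c;\,b\wedge d,d).
\end{equation}
A congruence $\Psi$ of $A\boxtimes B$ \emph{collapses} the corner $(a,a';b,b')$ if $u(a,a';b,b')\equiv_\Psi a'\otimes b'$.

Every comparable pair of $A\boxtimes B$ is controlled by finitely many corners.

\begin{lemma}\label{lem:reduce}
Let $h\le g$ in $A\boxtimes B$. Write $h=\bigcap_i(a_i\mathbin{\square}b_i)$ and $g=\bigcup_kw_k$ with $w_k=c_k\otimes d_k$ (finite nonempty families), and put $h_{ik}=u(a_i\wedge c_k,c_k;\,b_i\wedge d_k,d_k)$.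
\begin{enumerate}
\item[(a)] If $h\equiv_\Psi g$ for a congruence $\Psi$, then $h_{ik}\equiv_\Psi w_k$ for all $i,k$.
\item[(b)] The polynomial $\varphi\bigl((z_{ik})\bigr)=h\vee\bigvee_k\bigwedge_iz_{ik}$ has the value $h$ when $z_{ik}=h_{ik}$ for all $i,k$, the value $g$ when $z_{ik}=w_k$ for all $i,k$, and a value in $[h,g]$ when $z_{ik}\le w_k$ for all $i,k$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:boxcap}, $h_{ik}=(a_i\mathbin{\square}b_i)\cap w_k$, so $\bigwedge_ih_{ik}=h\wedge w_k$. In (a), $h\wedge w_k\equiv_\Psi g\wedge w_k=w_k$ and $h\wedge w_k\le h_{ik}\le w_k$, so the claim follows by convexity. In (b), the first value is $h\vee\bigvee_k(h\wedge w_k)=h$, the second is $h\vee\bigvee_kw_k=g$, and the last claim holds because $\varphi$ is isotone.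
\end{proof}

\subsection{Quotients}

A pair of congruences of $A$ and $B$ induces a congruence of $A\boxtimes B$. These induced congruences will be our supply of congruences that can be computed explicitly.

\begin{lemma}\label{lem:quot}
Let $\alpha\in\operatorname{Con}A$ and $\beta\in\operatorname{Con}B$. There is a surjective lattice homomorphism $\pi\colon A\boxtimes B\to(A/\alpha)\boxtimes(B/\beta)$ such that
\[
\pi\Bigl(\bigcap_{i\in I}(a_i\mathbin{\square}b_i)\Bigr)=\bigcap_{i\in I}([a_i]\mathbin{\square}[b_i])
\]
for every full list, and $\pi(c\otimes d)=[c]\otimes[d]$. Its kernel $\kappa(\alpha,\beta)$ collapses a corner $(a,a';b,b')$ if and only if $(a,a')\in\alpha$ or $(b,b')\in\beta$.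
\end{lemma}

\begin{proof}
The image of a full list is a full list. Suppose that $\bigcap_I(a_i\mathbin{\square}b_i)\subseteq a\mathbin{\square}b$ for a full list. By \eqref{eq:captocup} and \eqref{eq:link}, for each nonempty $K\subsetneq I$ we have $\bigwedge_Ka_i\le a$ or $\bigwedge_{I\setminus K}b_i\le b$. The same inequalities hold for the classes, so \eqref{eq:captocup} and \eqref{eq:link} in the quotient give $\bigcap_I([a_i]\mathbin{\square}[b_i])\subseteq[a]\mathbin{\square}[b]$. Applying this to each box of a second full list, we see that an inclusion between two intersections passes to their images. Hence $\pi$ is well defined and isotone.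

Concatenating full lists shows that $\pi$ preserves meets. A full list in the quotient lifts to a full list, if we choose $0$ as the representative of the zero classes; so $\pi$ is onto. Since the list in \eqref{eq:join} is full, \eqref{eq:join} for $A,B$ and for the quotients gives $\pi(\bigvee_kc_k\otimes d_k)=\bigvee_k[c_k]\otimes[d_k]$. This contains the formula for pure tensors, and, as every element is a finite join of pure tensors, it shows that $\pi$ preserves joins.

Finally, $u(a,a';b,b')=(a\mathbin{\square}b)\cap(a'\mathbin{\square}0)\cap(0\mathbin{\square}b')$ has image $([a]\mathbin{\square}[b])\cap([a']\otimes[b'])$. This equals $[a']\otimes[b']$ if and only if $[a']\otimes[b']\subseteq[a]\mathbin{\square}[b]$, that is, by \eqref{eq:link}, if and only if $[a']\le[a]$ or $[b']\le[b]$. As $a\le a'$ and $b\le b'$, this means $(a,a')\in\alpha$ or $(b,b')\in\beta$.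
\end{proof}

\section{The congruences of $A\boxtimes B$}\label{sec:con}

Let $S=\operatorname{Con}_cA$ and $T=\operatorname{Con}_cB$. We construct an isomorphism $\operatorname{Con}(A\boxtimes B)\cong\operatorname{Bi}(S,T)$ by recording which corners a congruence collapses.

\begin{example}\label{ex:chains}
Let $A=B$ be the chain $0<m<1$, so that $S=T=\mathbf 2^2$ with atoms $\Theta(0,m)$ and $\Theta(m,1)$. An element of $A\boxtimes B$ is determined by the down-set that it cuts out of the four-point set $E=\{m,1\}^2$, and all six down-sets occur:
\[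
\bot,\qquad m\otimes m,\qquad m\otimes1,\qquad 1\otimes m,\qquad m\mathbin{\square}m,\qquad 1\otimes1 .
\]
So joins are unions, and each covering pair adds one point of $E$. For $E'\subseteq E$, agreement outside $E'$ is a congruence. Conversely, a congruence is determined by the covering pairs it identifies, and if it identifies $h$ with $h\cup\{e\}$, then it identifies every covering pair $g$, $g\cup\{e\}$, by the polynomial $z\mapsto(z\vee g)\wedge(g\cup\{e\})$. Hence $\operatorname{Con}(A\boxtimes B)\cong\mathbf 2^4\cong S\otimes T$. The four points $(m,m)$, $(m,1)$, $(1,m)$, $(1,1)$ are those cut away by the corners $(0,m;0,m)$, $(0,m;m,1)$, $(m,1;0,m)$, $(m,1;m,1)$, and these correspond to the four pairs of atoms of $S$ and $T$.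
\end{example}

In general one has to show first that whether $\Psi$ collapses $(a,a';b,b')$ depends only on $\Theta(a,a')$ and $\Theta(b,b')$. This follows from the fact that the condition is ``congruence-like'' in each pair separately.

\begin{lemma}\label{lem:slices}
Let $\Psi\in\operatorname{Con}(A\boxtimes B)$. For $b\le b'$ in $B$ there is a congruence $\alpha_{b,b'}$ of $A$ whose comparable pairs are the pairs $(a,a')$ such that $\Psi$ collapses $(a,a';b,b')$. For $a\le a'$ in $A$ there is a congruence $\beta_{a,a'}$ of $B$ whose comparable pairs are the pairs $(b,b')$ such that $\Psi$ collapses $(a,a';b,b')$.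
\end{lemma}

\begin{proof}
Exchanging the coordinates is an isomorphism $A\boxtimes B\cong B\boxtimes A$ that respects boxes, pure tensors and corners, so it suffices to prove the first statement. We verify the conditions of Lemma~\ref{lem:GS}, using \eqref{eq:u}, \eqref{eq:boxcap} and Proposition~\ref{prop:lattice}. Condition (i) holds because $u(a,a;b,b')=a\otimes b'$.

Suppose that $\Psi$ collapses $(a,a';b,b')$, that is,
\begin{equation}\label{eq:collapse}
(a\otimes b')\vee(a'\otimes b)\equiv_\Psi a'\otimes b',
\end{equation}
and let $t\in A$. Meet both sides with $t\otimes b'$. The right side becomes $(a'\wedge t)\otimes b'$, and the left side becomes $(a\mathbin{\square}b)\cap((a'\wedge t)\otimes b')=u(a\wedge t,a'\wedge t;b,b')$. Next, join both sides of \eqref{eq:collapse} with $(t\otimes b')\vee((a'\vee t)\otimes b)$. The left side becomes $((a\vee t)\otimes b')\vee((a'\vee t)\otimes b)=u(a\vee t,a'\vee t;b,b')$ and the right side becomes $(a'\vee t)\otimes b'$. This proves (iii).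

For (ii), suppose in addition that $\Psi$ collapses $(a',a'';b,b')$. Joining \eqref{eq:collapse} with $a''\otimes b$ gives
\[
u(a,a'';b,b')=(a\otimes b')\vee(a''\otimes b)\equiv_\Psi(a'\otimes b')\vee(a''\otimes b)=u(a',a'';b,b')\equiv_\Psi a''\otimes b'.\qedhere
\]
\end{proof}

For $\Psi\in\operatorname{Con}(A\boxtimes B)$ let $\mathcal J(\Psi)$ be the set of pairs $(\gamma,\delta)\in S\times T$ such that $\Psi$ collapses every corner $(a,a';b,b')$ with $(a,a')\in\gamma$ and $(b,b')\in\delta$. By Lemma~\ref{lem:slices},
\begin{equation}\label{eq:J}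
\begin{aligned}
(\gamma,\delta)\in\mathcal J(\Psi)&\iff\gamma\subseteq\alpha_{b,b'}\text{ for every comparable pair }(b,b')\in\delta\\
&\iff\delta\subseteq\beta_{a,a'}\text{ for every comparable pair }(a,a')\in\gamma.
\end{aligned}
\end{equation}
For $\alpha\in\operatorname{Con}A$ and $\beta\in\operatorname{Con}B$ we write $\alpha\mathbin{\square}\beta=\{(\gamma,\delta)\in S\times T:\gamma\subseteq\alpha\text{ or }\delta\subseteq\beta\}$. These are exactly the sets $P\mathbin{\square}Q$ with $P\in\operatorname{Id}S$ and $Q\in\operatorname{Id}T$.

\begin{lemma}\label{lem:Jprops}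
Let $\Psi,\Psi'$ and $\Psi_j$ be congruences of $A\boxtimes B$.
\begin{enumerate}
\item[(a)] $\mathcal J(\Psi)$ is a bi-ideal of $S\times T$.
\item[(b)] $\Psi$ collapses $(a,a';b,b')$ if and only if $(\Theta(a,a'),\Theta(b,b'))\in\mathcal J(\Psi)$.
\item[(c)] $\mathcal J(\bigcap_j\Psi_j)=\bigcap_j\mathcal J(\Psi_j)$ for every family $(\Psi_j)$, the empty family included.
\item[(d)] $\mathcal J(\kappa(\alpha,\beta))=\alpha\mathbin{\square}\beta$ for $\alpha\in\operatorname{Con}A$, $\beta\in\operatorname{Con}B$.
\item[(e)] $\Psi\subseteq\Psi'$ if and only if $\mathcal J(\Psi)\subseteq\mathcal J(\Psi')$.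
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set is a down-set by definition. It contains $\bot$ because $u(a,a';b,b')=a'\otimes b'$ when $a=a'$ or $b=b'$. The first line of \eqref{eq:J} shows that it is closed under joins in the first coordinate, and the second line does the same for the second coordinate.

(b) Suppose that $\Psi$ collapses the corner. Then $(a,a')\in\alpha_{b,b'}$, so $\Theta(a,a')\subseteq\alpha_{b,b'}$. Hence for each comparable pair $(x,x')\in\Theta(a,a')$ the corner $(x,x';b,b')$ is collapsed, so $(b,b')\in\beta_{x,x'}$ and $\Theta(b,b')\subseteq\beta_{x,x'}$. The second line of \eqref{eq:J} applies. The converse holds by the definition of $\mathcal J(\Psi)$.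

(c) A corner is collapsed by $\bigcap_j\Psi_j$ if and only if it is collapsed by every $\Psi_j$.

(d) If $\gamma\subseteq\alpha$ or $\delta\subseteq\beta$, then $(\gamma,\delta)\in\mathcal J(\kappa(\alpha,\beta))$ by Lemma~\ref{lem:quot}. Otherwise there are comparable pairs $(a,a')\in\gamma\setminus\alpha$ and $(b,b')\in\delta\setminus\beta$, and by the same lemma the corner $(a,a';b,b')$ is not collapsed.

(e) The map $\mathcal J$ is isotone by definition. Let $\mathcal J(\Psi)\subseteq\mathcal J(\Psi')$. By (b), every corner collapsed by $\Psi$ is collapsed by $\Psi'$. Let $h\le g$ with $h\equiv_\Psi g$, and use the notation of Lemma~\ref{lem:reduce}. Part (a) of that lemma says that $\Psi$ collapses the corners $(a_i\wedge c_k,c_k;b_i\wedge d_k,d_k)$. So does $\Psi'$, that is, $h_{ik}\equiv_{\Psi'}w_k$, and part (b) of the lemma gives $h\equiv_{\Psi'}g$.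
\end{proof}

It remains to show that $\mathcal J$ is onto. By (c) and (d) its range contains all intersections of sets $P\mathbin{\square}Q$, so it is enough to prove that every bi-ideal is such an intersection. This is the first place where distributivity is used, and it is needed for one factor only.

\begin{lemma}\label{lem:sep}
Let $S,T$ be $\{\vee,0\}$-semilattices with $\operatorname{Id}S$ distributive, let $J\in\operatorname{Bi}(S,T)$ and $(\gamma,\delta)\in(S\times T)\setminus J$. Then there are $P\in\operatorname{Id}S$ and $Q\in\operatorname{Id}T$ with $J\subseteq P\mathbin{\square}Q$ and $(\gamma,\delta)\notin P\mathbin{\square}Q$.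
\end{lemma}

\begin{proof}
The set $J_\delta=\{s:(s,\delta)\in J\}$ is an ideal of $S$ and $\gamma\notin J_\delta$. By Zorn's lemma there is an ideal $P\supseteq J_\delta$ that is maximal among the ideals not containing $\gamma$. The complement of $P$ is downward directed: if $s_1,s_2\notin P$, then by maximality and distributivity
\[
\gamma\in(P\vee{\downarrow}s_1)\cap(P\vee{\downarrow}s_2)=P\vee({\downarrow}s_1\cap{\downarrow}s_2),
\]
so ${\downarrow}s_1\cap{\downarrow}s_2\not\subseteq P$, and some $s\le s_1,s_2$ lies outside $P$.

Let $Q=\{t\in T:(s,t)\in J\text{ for some }s\notin P\}$. It is a down-set, and $0\in Q$ because $(\gamma,0)\in J$. If $(s_1,t_1),(s_2,t_2)\in J$ with $s_1,s_2\notin P$, take $s$ as above; then $(s,t_1),(s,t_2)\in J$, so $(s,t_1\vee t_2)\in J$ and $t_1\vee t_2\in Q$. Thus $Q$ is an ideal, and $J\subseteq P\mathbin{\square}Q$ by the definition of $Q$. If $\delta\in Q$, some $s\notin P$ lies in $J_\delta\subseteq P$, which is absurd. So $\gamma\notin P$ and $\delta\notin Q$.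
\end{proof}

\begin{proposition}\label{prop:iso}
The map $\mathcal J\colon\operatorname{Con}(A\boxtimes B)\to\operatorname{Bi}(S,T)$ is a lattice isomorphism, and for every $\Psi\in\operatorname{Con}(A\boxtimes B)$,
\begin{equation}\label{eq:intersect}
\Psi=\bigcap\{\kappa(\alpha,\beta):\alpha\in\operatorname{Con}A,\ \beta\in\operatorname{Con}B,\ \mathcal J(\Psi)\subseteq\alpha\mathbin{\square}\beta\}.
\end{equation}
\end{proposition}

\begin{proof}
Let $J\in\operatorname{Bi}(S,T)$. By Lemma~\ref{lem:Jprops}(c),(d) and Lemmas~\ref{lem:distr}(a) and~\ref{lem:sep},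
\[
\mathcal J\Bigl(\bigcap\{\kappa(\alpha,\beta):J\subseteq\alpha\mathbin{\square}\beta\}\Bigr)=\bigcap\{\alpha\mathbin{\square}\beta:J\subseteq\alpha\mathbin{\square}\beta\}=J .
\]
So $\mathcal J$ is onto, and by Lemma~\ref{lem:Jprops}(e) it is an order isomorphism, hence a lattice isomorphism. For $J=\mathcal J(\Psi)$ the display shows that both sides of \eqref{eq:intersect} have the same image under $\mathcal J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:con}]
By Proposition~\ref{prop:lattice}, $A\boxtimes B$ is a lattice with zero. The isomorphism of Proposition~\ref{prop:iso} maps the compact elements of $\operatorname{Con}(A\boxtimes B)$ onto those of $\operatorname{Bi}(S,T)$, so $\operatorname{Con}_c(A\boxtimes B)\cong S\otimes T$.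
\end{proof}

\section{Permutability of the congruences of $A\boxtimes B$}\label{sec:perm}

We keep $S=\operatorname{Con}_cA$ and $T=\operatorname{Con}_cB$. Lemmas~\ref{lem:permtest}(b) and~\ref{lem:reduce} will reduce Theorem~\ref{thm:perm} to the following task. Given a corner $(a,a';b,b')$ collapsed by $\Phi\vee\Psi$, put
\[
u=u(a,a';b,b'),\qquad w=a'\otimes b',\qquad\gamma=\Theta(a,a'),\qquad\delta=\Theta(b,b'),
\]
and find $z\in[u,w]$ with $u\equiv_\Phi z\equiv_\Psi w$. What we know is that $(\gamma,\delta)\in\mathcal J(\Phi)\vee\mathcal J(\Psi)$, so we need a description of the join of two bi-ideals. Here distributivity is used in both factors.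

\begin{lemma}\label{lem:grid}
Let $J,J'\in\operatorname{Bi}(S,T)$ and $(\gamma,\delta)\in J\vee J'$. Then there are finite nonempty decompositions $\gamma=\bigvee_{s\in\sigma}\gamma_s$ and $\delta=\bigvee_{t\in\tau}\delta_t$ with $(\gamma_s,\delta_t)\in J\cup J'$ for all $s\in\sigma$, $t\in\tau$.
\end{lemma}

\begin{proof}
Let $J''$ be the set of pairs that have such decompositions. One-term decompositions show $J\cup J'\subseteq J''$, so it suffices to prove that $J''$ is a bi-ideal. If $(\gamma',\delta')\le(\gamma,\delta)\in J''$, Lemma~\ref{lem:distr}(b) gives $\gamma'=\bigvee_s\gamma'_s$ and $\delta'=\bigvee_t\delta'_t$ with $\gamma'_s\le\gamma_s$ and $\delta'_t\le\delta_t$; as $J\cup J'$ is a down-set, $(\gamma',\delta')\in J''$. Let $(\gamma,\delta)\in J''$ via $\gamma=\bigvee_s\gamma_s$, $\delta=\bigvee_t\delta_t$, and $(\gamma',\delta)\in J''$ via $\gamma'=\bigvee_r\gamma'_r$, $\delta=\bigvee_p\delta'_p$. The two decompositions of $\delta$ have a common refinement: since $\delta_t\le\bigvee_p\delta'_p$, we can write $\delta_t=\bigvee_p\delta_{tp}$ with $\delta_{tp}\le\delta'_p$. Then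 $\delta=\bigvee_{t,p}\delta_{tp}$, and all pairs $(\gamma_s,\delta_{tp})\le(\gamma_s,\delta_t)$ and $(\gamma'_r,\delta_{tp})\le(\gamma'_r,\delta'_p)$ lie in $J\cup J'$. So $(\gamma\vee\gamma',\delta)\in J''$. Exchanging the roles of $S$ and $T$ gives closure under joins in the second coordinate.
\end{proof}

So the grid $\sigma\times\tau$ is covered by cells of two kinds, those with $(\gamma_s,\delta_t)\in\mathcal J(\Phi)$ and those with $(\gamma_s,\delta_t)\in\mathcal J(\Psi)$.

\subsection{Two small grids}

Suppose first that $\gamma=\gamma_1\vee\gamma_2$ with $(\gamma_1,\delta)\in\mathcal J(\Phi)$ and $(\gamma_2,\delta)\in\mathcal J(\Psi)$. If the congruences of $A$ permute, there is $x\in[a,a']$ with $a\equiv_{\gamma_1}x\equiv_{\gamma_2}a'$. Then $\Phi$ collapses $(a,x;b,b')$; joining $(a\otimes b')\vee(x\otimes b)\equiv_\Phi x\otimes b'$ with $a'\otimes b$ gives $u\equiv_\Phi u(x,a';b,b')$. Also $\Psi$ collapses $(x,a';b,b')$. So $z=u(x,a';b,b')=u\vee(x\otimes b')$ works. Without permutability, $a$ and $a'$ would only be connected by a longer path, or by a path in the wrong order.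

One cut does not suffice in general. Let $A=B=\mathbf 2^2$, with atoms $p_1,p_2$ and $q_1,q_2$. By Section~\ref{subsec:simple}, bi-ideals of $A\times B$ correspond to sets of pairs of atoms. The box $p_2\mathbin{\square}q_2$ omits exactly the pair $(p_1,q_1)$, and likewise for the other three pairs, so every bi-ideal is an intersection of boxes and $A\boxtimes B\cong\mathbf 2^4$ with atoms $p_s\otimes q_t$. Take the corner $(0,1;0,1)$, so $u=\bot$ and $w=1\otimes1$. Let $\Phi$ identify the elements that differ only at the atoms $p_1\otimes q_1$, $p_2\otimes q_2$, and let $\Psi$ identify those that differ only at the other two atoms; the cells form a checkerboard. The only solution is $z=(p_1\otimes q_1)\vee(p_2\otimes q_2)$, which is not of the form $x\otimes1$ or $1\otimes y$. It is a join of pure tensors, one for each maximal block $\sigma'\times\tau'$ of $\Phi$-cells. The general proof uses the same recipe. That $u\equiv_\Phi z$ can be checked one block at a time. That $z\equiv_\Psi w$ involves all blocks together, and formula \eqref{eq:intersect} reduces it to a check in the quotients of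 Lemma~\ref{lem:quot}, where a single block is enough.

\subsection{The general case}

\begin{lemma}\label{lem:cornerperm}
Let $A$ and $B$ have permutable congruences, let $\Phi,\Psi\in\operatorname{Con}(A\boxtimes B)$, and let $(a,a';b,b')$ be a corner collapsed by $\Phi\vee\Psi$. Then there is $z\in[u,w]$ with $u\equiv_\Phi z\equiv_\Psi w$, where $u=u(a,a';b,b')$ and $w=a'\otimes b'$.
\end{lemma}

\begin{proof}
Let $\gamma=\Theta(a,a')$ and $\delta=\Theta(b,b')$. By Lemma~\ref{lem:Jprops}(b) and Proposition~\ref{prop:iso}, $(\gamma,\delta)\in\mathcal J(\Phi\vee\Psi)=\mathcal J(\Phi)\vee\mathcal J(\Psi)$. Take decompositions as in Lemma~\ref{lem:grid} and let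
\[
R=\{(s,t)\in\sigma\times\tau:(\gamma_s,\delta_t)\in\mathcal J(\Phi)\}.
\]
If $(s,t)\notin R$, then $(\gamma_s,\delta_t)\in\mathcal J(\Psi)$. For $\sigma'\subseteq\sigma$, the pair $(a,a')$ lies in the join of $\bigvee_{s\in\sigma'}\gamma_s$ and $\bigvee_{s\notin\sigma'}\gamma_s$, which by permutability in $A$ is their composition. The same holds in $B$ for $\tau'\subseteq\tau$. By Lemma~\ref{lem:permtest}(a) there are $x_{\sigma'}\in[a,a']$ and $y_{\tau'}\in[b,b']$ with
\[
(a,x_{\sigma'})\in\bigvee_{s\in\sigma'}\gamma_s,\quad(x_{\sigma'},a')\in\bigvee_{s\notin\sigma'}\gamma_s,\quad(b,y_{\tau'})\in\bigvee_{t\in\tau'}\delta_t,\quad(y_{\tau'},b')\in\bigvee_{t\notin\tau'}\delta_t .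
\]
Let $R(\sigma')=\{t\in\tau:(s,t)\in R\text{ for all }s\in\sigma'\}$, the largest $\tau'$ with $\sigma'\times\tau'\subseteq R$, and put
\[
z=u\vee\bigvee_{\sigma'\subseteq\sigma}x_{\sigma'}\otimes y_{R(\sigma')}\in[u,w].
\]

We show that $u\equiv_\Phi z$. Fix $\sigma'$ and put $x=x_{\sigma'}$, $y=y_{R(\sigma')}$. All pairs $(\gamma_s,\delta_t)$ with $s\in\sigma'$, $t\in R(\sigma')$ lie in the bi-ideal $\mathcal J(\Phi)$; joining in the first coordinate and then in the second, we get $(\bigvee_{s\in\sigma'}\gamma_s,\bigvee_{t\in R(\sigma')}\delta_t)\in\mathcal J(\Phi)$. (If $\sigma'$ or $R(\sigma')$ is empty, this pair lies in $\bot$.) Hence $\Phi$ collapses $(a,x;b,y)$, that is, $(a\otimes y)\vee(x\otimes b)\equiv_\Phi x\otimes y$. The left side is below $u=(a\otimes b')\vee(a'\otimes b)$, so joining with $u$ gives $u\equiv_\Phi u\vee(x\otimes y)$. Joining over all $\sigma'$ gives the claim.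

We show that $z\equiv_\Psi w$. By \eqref{eq:intersect} it suffices to prove $z\equiv_{\kappa(\alpha,\beta)}w$ whenever $\mathcal J(\Psi)\subseteq\alpha\mathbin{\square}\beta$. Let $\sigma_0=\{s:\gamma_s\not\subseteq\alpha\}$ and $\tau_0=\{t:\delta_t\not\subseteq\beta\}$. For $s\in\sigma_0$ and $t\in\tau_0$ we have $(\gamma_s,\delta_t)\notin\alpha\mathbin{\square}\beta$, so $(\gamma_s,\delta_t)\notin\mathcal J(\Psi)$ and $(s,t)\in R$. Hence $\tau_0\subseteq R(\sigma_0)$. It follows that
\[
(x_{\sigma_0},a')\in\bigvee_{s\notin\sigma_0}\gamma_s\subseteq\alpha,\qquad(y_{R(\sigma_0)},b')\in\bigvee_{t\notin R(\sigma_0)}\delta_t\subseteq\bigvee_{t\notin\tau_0}\delta_t\subseteq\beta .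
\]
By Lemma~\ref{lem:quot}, $x_{\sigma_0}\otimes y_{R(\sigma_0)}$ and $w=a'\otimes b'$ have the same image under $\pi$. Since $x_{\sigma_0}\otimes y_{R(\sigma_0)}\le z\le w$, convexity gives $z\equiv_{\kappa(\alpha,\beta)}w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perm}]
Let $A$ and $B$ have permutable congruences, and let $h\le g$ with $(h,g)\in\Phi\vee\Psi$. In the notation of Lemma~\ref{lem:reduce}, part (a) of that lemma shows that $\Phi\vee\Psi$ collapses each corner $(a_i\wedge c_k,c_k;b_i\wedge d_k,d_k)$. Lemma~\ref{lem:cornerperm} gives $z_{ik}\in[h_{ik},w_k]$ with $h_{ik}\equiv_\Phi z_{ik}\equiv_\Psi w_k$. By Lemma~\ref{lem:reduce}(b), $d=\varphi((z_{ik}))$ lies in $[h,g]$ and satisfies $h\equiv_\Phi d\equiv_\Psi g$. Lemma~\ref{lem:permtest}(b) shows that $A\boxtimes B$ has permutable congruences.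

Conversely, let $|A|,|B|>1$ and let $A\boxtimes B$ have permutable congruences. Fix $b\in B\setminus\{0\}$. We move a pair of $A$ into $A\boxtimes B$ by $x\mapsto x\otimes b$, permute there, and return to $A$ by evaluating at $b$. For $h=\bigcap_I(a_i\mathbin{\square}b_i)$ with a full list, let
\[
h(b)=\bigwedge\{a_i:b\not\le b_i\}.
\]
The index set is nonempty because some $b_i$ is $0$, and $h(b)$ is the largest $x$ with $(x,b)\in h$; so it depends only on $h$, and $(x\otimes b)(b)=x$. For $\alpha\in\operatorname{Con}A$ let $\hat\alpha=\kappa(\alpha,0_B)$, where $0_B$ is the equality relation on $B$, and let $\pi\colon A\boxtimes B\to(A/\alpha)\boxtimes B$ be the corresponding map. Since $\pi(h)=\bigcap_I([a_i]\mathbin{\square}b_i)$, we have $\pi(h)(b)=[h(b)]$. So $h\equiv_{\hat\alpha}g$ implies $h(b)\equiv_\alpha g(b)$. Also $x\equiv_\alpha y$ implies $x\otimes b\equiv_{\hat\alpha}y\otimes b$, because $\pi(x\otimes b)=[x]\otimes b$.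

Let $(x,y)\in\alpha_1\vee\alpha_2$. A path of $\alpha_1$-steps and $\alpha_2$-steps from $x$ to $y$ yields $(x\otimes b,y\otimes b)\in\hat\alpha_1\vee\hat\alpha_2=\hat\alpha_1\circ\hat\alpha_2$. Choose $d$ with $x\otimes b\equiv_{\hat\alpha_1}d\equiv_{\hat\alpha_2}y\otimes b$. Evaluation at $b$ gives $x\equiv_{\alpha_1}d(b)\equiv_{\alpha_2}y$. So $\alpha_1\vee\alpha_2=\alpha_1\circ\alpha_2$, and $A$ has permutable congruences. Since $B\boxtimes A\cong A\boxtimes B$ and $|A|>1$, so has $B$.
\end{proof}

The size condition in the converse is needed: if $|B|=1$, then $A\boxtimes B=\{\bot\}$ for every $A$, for instance for the three-element chain.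

\section{Representing lattices with zero}\label{sec:zero}

Let $L$ be a lattice without zero. Adjoining a new least element $o$ does not serve our purpose. It creates the congruence $\theta$ with classes $\{o\}$ and $L$, and it destroys permutability as soon as $L$ has a quotient $L/\alpha$ with a zero and more than one element: if $\beta$ is obtained from $\alpha$ by adding $o$ to the zero class and $y\in L$ lies outside that class, then $(o,y)\in\beta\circ\theta$ but $(o,y)\notin\theta\circ\beta$.

On the other hand, $L$ is the directed union of its principal filters ${\uparrow}v$, and each of them has a zero. We build a lattice $N$ that contains a copy of every ${\uparrow}v$, with all the least elements $v$ sent to the zero of $N$. The copies must be linked so that a congruence of $N$ induces compatible congruences on them. For two copies the model is $M_3$: its atoms satisfy $(p_1\vee p_3)\wedge p_2=p_2$, so the third atom transports what happens at $p_1$ to $p_2$. For many copies the model is the lattice of subspaces of a vector space over the two-element field $\mathbb F_2$, in which any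 two points $X,X'$ span a copy of $M_3$ with third point $X+X'$.

\subsection{Closed maps}

For a finite nonempty set $F$ let $V_F$ be the set of nonempty subsets of $F$. Write $X\pitchfork Y$ if $|X\cap Y|$ is odd. For maps $f,p\colon V_F\to L$ put
\[
f^*(Y)=\bigvee\{f(Z):Z\in V_F,\ Z\pitchfork Y\},\qquad p_*(X)=\bigwedge\{p(Y):Y\in V_F,\ Y\pitchfork X\}.
\]
The index sets are nonempty, since $\{y\}\pitchfork Y$ for $y\in Y$. Maps are ordered pointwise. Both $f\le p_*$ and $f^*\le p$ say that $f(X)\le p(Y)$ whenever $X\pitchfork Y$. So the isotone maps $f\mapsto f^*$ and $p\mapsto p_*$ form an adjoint pair. It follows, as for every adjoint pair, that $\operatorname{cl}_F(f)=(f^*)_*$ is a closure operator (isotone, idempotent, and $f\le\operatorname{cl}_F(f)$) and that the \emph{closed} maps, those with $\operatorname{cl}_F(f)=f$, are exactly the maps $p_*$. Since $p_*\wedge p'_*=(p\wedge p')_*$, the closed maps form a lattice in which meets are pointwise and the join is the closure of the pointwise join. The values of $\operatorname{cl}_F(f)$ are lattice terms in the values of $f$. Hence, for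 $\alpha\in\operatorname{Con}L$,
\begin{equation}\label{eq:clcong}
f(X)\equiv_\alpha g(X)\text{ for all }X\in V_F\quad\Longrightarrow\quad\operatorname{cl}_F(f)(X)\equiv_\alpha\operatorname{cl}_F(g)(X)\text{ for all }X\in V_F.
\end{equation}

To see what closed maps are, identify subsets of $F$ with vectors in $\mathbb F_2^F$. Then addition is the symmetric difference $\triangle$, and $X\pitchfork Y$ means that the standard bilinear form has the value $1$ at $(X,Y)$. If we replace $L$ by $\mathbf 2$ in the definitions, then $p_*(X)=1$ if and only if $X$ is orthogonal to every $Y$ with $p(Y)=0$, so closed maps are the indicator functions of subspaces with the zero vector removed. In general a closed map is an ``$L$-valued subspace'', and closure under addition takes the following form: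
\begin{equation}\label{eq:triangle}
f(X\mathbin{\triangle}X')\ge f(X)\wedge f(X')\qquad\text{for $f$ closed and $X\ne X'$ in }V_F.
\end{equation}
Indeed, let $f=p_*$. Since $|Y\cap(X\mathbin{\triangle}X')|\equiv|Y\cap X|+|Y\cap X'|\pmod2$, every $Y$ with $Y\pitchfork X\mathbin{\triangle}X'$ satisfies $Y\pitchfork X$ or $Y\pitchfork X'$, so $p(Y)\ge f(X)$ or $p(Y)\ge f(X')$.

The closed maps have no least element. To obtain one, let from now on $F$ be a finite nonempty subset of $L$, and put $\rho(X)=\bigwedge X$. If $X\pitchfork Y$, then $X\cap Y\ne\varnothing$, so $\bigwedge X\le\bigvee Y$. Since $\bigwedge\{y\}=y=\bigvee\{y\}$, the singletons show that $\rho^*(Y)=\bigvee Y$ and $(\rho^*)_*(X)=\bigwedge X$. So $\rho$ is closed. Let $N_F$ be the lattice of closed maps $f\colon V_F\to L$ with $f\ge\rho$; its zero is $\rho$. For $F=\{v\}$ every map is closed, so $N_{\{v\}}\cong{\uparrow}v$.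

\begin{example}\label{ex:triples}
Let $w<v$ in $L$ and $G=\{v,w\}$. Write a map $f$ on $V_G$ as the triple $(f(\{v\}),f(\{w\}),f(\{v,w\}))$. The relation $\pitchfork$ holds between each singleton and itself and between each singleton and $\{v,w\}$. Hence $(a,b,c)^*=(a\vee c,\,b\vee c,\,a\vee b)$ and
\[
\operatorname{cl}_G(a,b,c)=\bigl((a\vee b)\wedge(a\vee c),\ (a\vee b)\wedge(b\vee c),\ (a\vee c)\wedge(b\vee c)\bigr),\qquad\rho=(v,w,w).
\]
The triples $(x,w,w)$ with $x\ge v$ and the triples $(v,x,v\wedge x)$ with $x\ge w$ are closed and form copies of ${\uparrow}v$ and ${\uparrow}w$ with common zero $\rho$. Let $v\le x\le u$, and let $D=(v,v,u)$, which is closed. Then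
\[
(x,w,w)\vee D=\operatorname{cl}_G(x,v,u)=(x,x,u)=\operatorname{cl}_G(v,x,u)=(v,x,v)\vee D,
\]
and $(x,x,u)\wedge(v,u,v)=(v,x,v)$, $(x,x,u)\wedge(u,w,w)=(x,w,w)$. So polynomials that depend only on $u$ carry $(x,w,w)$ to $(v,x,v)$ and back, for all $x\in[v,u]$. Therefore, for $v\le x\le x'$, a congruence of $N_G$ identifies $(x,w,w)$ with $(x',w,w)$ if and only if it identifies $(v,x,v)$ with $(v,x',v)$: the congruences induced on ${\uparrow}v$ and ${\uparrow}w$ agree on ${\uparrow}v$. Lemmas~\ref{lem:read} and~\ref{lem:write} generalize the two directions.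
\end{example}

\subsection{The lattice $N$}

To link all principal filters we embed the lattices $N_F$ into each other. For $F\subseteq G$ and $f\in N_F$ define $\varepsilon_{FG}f\colon V_G\to L$ by
\begin{equation}\label{eq:ext}
\varepsilon_{FG}f(X)=f(X\cap F)\wedge\bigwedge(X\setminus F),
\end{equation}
where a term is omitted if its set is empty. This is the smallest extension of $f$ that \eqref{eq:triangle} allows.

\begin{lemma}\label{lem:ext}
Let $F\subseteq G$ be finite nonempty subsets of $L$, $f\in N_F$, $k\in N_G$, and $\varepsilon=\varepsilon_{FG}$.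
\begin{enumerate}
\item[(a)] $\varepsilon f\in N_G$ and $\varepsilon f|_{V_F}=f$.
\item[(b)] $k|_{V_F}\in N_F$.
\item[(c)] $\varepsilon f\le k$ if and only if $f\le k|_{V_F}$.
\item[(d)] $\varepsilon\colon N_F\to N_G$ is a lattice embedding with $\varepsilon\rho=\rho$, and $\varepsilon_{GH}\varepsilon_{FG}=\varepsilon_{FH}$ for $G\subseteq H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f=p_*$. For $Y\in V_F$ we have $Y\cap X=Y\cap(X\cap F)$, so $\varepsilon f(X)$ is the meet of the elements $p(Y)$ with $Y\in V_F$, $Y\pitchfork X$, and of the elements $v\in G\setminus F$ with $\{v\}\pitchfork X$; a singleton contained in $X$ shows that there is at least one such element. Let $m$ be the join of all values of $p$ and all $v\in G\setminus F$. Define $p'\colon V_G\to L$ by $p'(Y)=p(Y)$ for $Y\in V_F$, $p'(\{v\})=v$ for $v\in G\setminus F$, and $p'(Y)=m$ otherwise. The values $m$ do not change the meets, so $\varepsilon f=p'_*$ is closed. From $f\ge\rho$ we get $\varepsilon f(X)\ge\bigwedge X$. The formula for the restriction is read off \eqref{eq:ext}.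

(b) Let $k=p_*$ with $p\colon V_G\to L$, and put $p''(Y')=\bigwedge\{p(Y):Y\in V_G,\ Y\cap F=Y'\}$ for $Y'\in V_F$. For $X\in V_F$ and $Y\in V_G$ we have $Y\pitchfork X$ if and only if $Y\cap F\pitchfork X$. Grouping the sets $Y$ by $Y\cap F$ gives $k|_{V_F}=p''_*$, and $k|_{V_F}\ge\rho$.

(c) If $\varepsilon f\le k$, restrict to $V_F$. Conversely, let $f\le k|_{V_F}$ and $X\in V_G$. If $X\subseteq F$, then $k(X)\ge f(X)$; if $X\cap F=\varnothing$, then $k(X)\ge\bigwedge X$; otherwise \eqref{eq:triangle} gives $k(X)\ge k(X\cap F)\wedge k(X\setminus F)\ge f(X\cap F)\wedge\bigwedge(X\setminus F)$. In each case $k(X)\ge\varepsilon f(X)$.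

(d) The map $\varepsilon$ is injective by (a). Formula \eqref{eq:ext} shows that it preserves pointwise meets and $\rho$, and gives the composition rule, because $X\setminus F$ is the union of $(X\cap G)\setminus F$ and $X\setminus G$. For joins, let $f,g\in N_F$ and $k\in N_G$. By (b) and (c), each of the conditions $\varepsilon(f\vee g)\le k$; $f\vee g\le k|_{V_F}$; $f,g\le k|_{V_F}$; $\varepsilon f,\varepsilon g\le k$ is equivalent to the next. So $\varepsilon(f\vee g)=\varepsilon f\vee\varepsilon g$.
\end{proof}

Let $V$ be the set of all finite nonempty subsets of $L$. We identify $f\in N_F$ with the function on $V$ given by the right side of \eqref{eq:ext}; its restriction to $V_G$ is $\varepsilon_{FG}f$ for $G\supseteq F$. By Lemma~\ref{lem:ext}, $N_F$ becomes a sublattice of $N_G$ for $F\subseteq G$. Let $N$ be the directed union of the lattices $N_F$. It is a lattice with zero $\rho$, with pointwise order and meets; any finitely many elements lie in a common $N_F$, and their join is computed there. Inequality \eqref{eq:triangle} holds for all $f\in N$ and all $X\ne X'$ in $V$. By Lemma~\ref{lem:ext}(b),(c),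 applied to some $G\supseteq F$ with $k\in N_G$,
\begin{equation}\label{eq:restrict}
\text{for }f\in N_F,\ k\in N:\qquad k|_{V_F}\in N_F,\quad\text{and}\quad f\le k\iff f(X)\le k(X)\text{ for all }X\in V_F .
\end{equation}

The analogue of a point of the vector space, with a weight $x\in L$, is the following element.

\begin{lemma}\label{lem:t}
\begin{enumerate}
\item[(a)] For $X\in V$ and $x\in L$ there is a least element $t_X(x)$ of $N$ whose value at $X$ is at least $x$. It belongs to $N_G$ for every finite $G\supseteq X$.
\item[(b)] Let $f\in N_G$, $X_1,\dots,X_n\in V_G$ and $x_1,\dots,x_n\in L$. On $V_G$, the element $f\vee t_{X_1}(x_1)\vee\dots\vee t_{X_n}(x_n)$ equals $P_*$, where $P(Y)=f^*(Y)\vee\bigvee\{x_i:X_i\pitchfork Y\}$ and $f^*$, $P_*$ are computed in $G$. For $f=\rho$, $P(Y)=\bigvee Y\vee\bigvee\{x_i:X_i\pitchfork Y\}$.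
\item[(c)] If $g\in N_F$, then $g=\bigvee_{X\in V_F}t_X(g(X))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G\supseteq X$, let $f_0\colon V_G\to L$ equal $\rho$ except that $f_0(X)=\rho(X)\vee x$, and let $t=\operatorname{cl}_G(f_0)\in N_G$. If $k\in N$ and $k(X)\ge x$, then $k|_{V_G}$ is a closed map above $f_0$, so $k|_{V_G}\ge t$ on $V_G$, and $k\ge t$ by \eqref{eq:restrict}. So $t$ is the required least element, for every choice of $G$.

(b) The join is the least $k\in N_G$ with $k\ge f$ and $k(X_i)\ge x_i$ for all $i$, that is, the closure of the map $g_0(Z)=f(Z)\vee\bigvee\{x_i:X_i=Z\}$; and $g_0^*=P$.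

(c) By \eqref{eq:restrict} and (a), an element $k\in N$ satisfies $k\ge g$ if and only if $k\ge t_X(g(X))$ for all $X\in V_F$.
\end{proof}

For $v\in L$ and $x\ge v$ put $c_v(x)=t_{\{v\}}(x)$. This is the element of $N_{\{v\}}$ with value $x$ at $\{v\}$, so $c_v\colon{\uparrow}v\to N$ is a lattice embedding with $c_v(v)=\rho$, and by \eqref{eq:ext}
\[
c_v(x)(\{v\})=x,\qquad c_v(x)(Z)=\bigwedge Z\ \text{ if }v\notin Z,\qquad c_v(x)(Z)=x\wedge\bigwedge(Z\setminus\{v\})\ \text{ otherwise.}
\]

\begin{lemma}\label{lem:ideal}
If $m\in N$ and $m\le c_v(u)$, then $m=c_v(m(\{v\}))$.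
\end{lemma}

\begin{proof}
Let $x=m(\{v\})\ge\rho(\{v\})=v$. Then $c_v(x)\le m$ by Lemma~\ref{lem:t}(a). For $Z\not\ni v$ we have $\rho(Z)\le m(Z)\le c_v(u)(Z)=\rho(Z)$. For $Z\ni v$ with $Z'=Z\setminus\{v\}\ne\varnothing$ we have $m(Z)\le c_v(u)(Z)\le\bigwedge Z'=m(Z')$, so \eqref{eq:triangle} gives $x\ge m(Z)\wedge m(Z')=m(Z)$. Thus $m(Z)\le x\wedge\bigwedge Z'=c_v(x)(Z)$.
\end{proof}

\subsection{Transporting a coordinate}

A congruence of $N$ should be determined by a congruence of $L$ acting on the values $f(X)$. To prove this we must read the value $f(X)$ by a polynomial of $N$, and we must be able to go back. In both directions we use the line $X$, $\{w\}$, $X\cup\{w\}$ through a new point $w$. The element $w$ is chosen strictly below $F$: then it is not in $F$, and it is so small that the values at sets containing $w$ do not interfere. This is where the assumption that $L$ has no zero enters. In the next two lemmas, $F\in V$, $X\in V_F$, $w\in L$ satisfies $w<\bigwedge F$, and $G=F\cup\{w\}$.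

\begin{lemma}\label{lem:read}
Let $f\in N_F$, $u\ge f(X)$ and $D=t_{X\cup\{w\}}(u)$. Then $(f\vee D)\wedge c_w(u)=c_w(f(X))$.
\end{lemma}

\begin{proof}
Note that $w\le\bigwedge X\le f(X)\le u$. Let $e=f\vee D\in N_G$. We claim that $e(\{w\})=f(X)$. Then $m=e\wedge c_w(u)$ has the value $f(X)\wedge u=f(X)$ at $\{w\}$, and Lemma~\ref{lem:ideal} finishes the proof.

By \eqref{eq:triangle}, $e(\{w\})\ge e(X)\wedge e(X\cup\{w\})\ge f(X)\wedge u=f(X)$. For the reverse inequality let $p=f^*$ be computed in $F$, so that $f(X)=\bigwedge\{p(Y):Y\in V_F,\ Y\pitchfork X\}$. Fix such a $Y$ and let $Y^+=Y\cup\{w\}$. Then $\{w\}\pitchfork Y^+$, while $|(X\cup\{w\})\cap Y^+|=|X\cap Y|+1$ is even. So Lemma~\ref{lem:t}(b) gives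
\[
e(\{w\})\le\bigvee\{f(Z):Z\in V_G,\ Z\pitchfork Y^+\},
\]
with no contribution from $u$. If $w\in Z$, then $f(Z)\le w\le f(X)\le p(Y)$ by \eqref{eq:ext}. If $w\notin Z$, then $Z\in V_F$ and $Z\pitchfork Y$, so $f(Z)\le p(Y)$. Hence $e(\{w\})\le p(Y)$ for all such $Y$, and $e(\{w\})\le f(X)$.
\end{proof}

\begin{lemma}\label{lem:write}
Let $\Phi\in\operatorname{Con}N$ and $w\le x\le x'$. If $c_w(x)\equiv_\Phi c_w(x')$, then $t_X(x)\equiv_\Phi t_X(x')$.
\end{lemma}

\begin{proof}
Let $D=t_{X\cup\{w\}}(x')$, $e=c_w(x)\vee D$ and $e'=c_w(x')\vee D$, so $e\equiv_\Phi e'$. By \eqref{eq:triangle}, $e'(X)\ge e'(\{w\})\wedge e'(X\cup\{w\})\ge x'$, hence $e'\ge t_X(x')$. We claim that $e\wedge t_X(x')\le t_X(x)$. The claim gives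
\[
t_X(x')=e'\wedge t_X(x')\equiv_\Phi e\wedge t_X(x')\le t_X(x)\le t_X(x'),
\]
and the lemma follows by convexity.

All elements involved lie in $N_G$. By Lemma~\ref{lem:t}(b), on $V_G$ we have $e=P_*$, $t_X(x')=T'_*$ and $t_X(x)=T_*$, where
\begin{align*}
P(Y)&=\bigvee Y\vee[w\in Y]\,x\vee[Y\pitchfork X\cup\{w\}]\,x',\\
T'(Y)&=\bigvee Y\vee[Y\pitchfork X]\,x',\qquad T(Y)=\bigvee Y\vee[Y\pitchfork X]\,x,
\end{align*}
and a term $[\,\cdot\,]\,x$ is present if and only if the bracketed condition holds. Let $Z\pitchfork Y$ in $V_G$; we must show $e(Z)\wedge t_X(x')(Z)\le T(Y)$. There are three cases.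

If $Y\pitchfork X$ fails, then $t_X(x')(Z)\le T'(Y)=\bigvee Y=T(Y)$.

If $w\in Z$, then $Z\pitchfork\{w\}$, and $w\notin X$, so $t_X(x')(Z)\le T'(\{w\})=w\le\bigvee Y\le T(Y)$, because $w$ is below every element of $G$.

If $Y\pitchfork X$ and $w\notin Z$, let $Y_1=(Y\cap F)\cup\{w\}$. As $Z\subseteq F$, we have $Y_1\cap Z=Y\cap Z$, so $Y_1\pitchfork Z$. The number $|Y_1\cap(X\cup\{w\})|=|Y\cap X|+1$ is even. So $e(Z)\le P(Y_1)=\bigvee Y_1\vee x\le\bigvee Y\vee x=T(Y)$, where we used $w\le x$.
\end{proof}

\subsection{The congruences of $N$}

For $\alpha\in\operatorname{Con}L$ let $\Phi_\alpha$ be the set of pairs $(f,g)\in N^2$ with $f(X)\equiv_\alpha g(X)$ for all $X\in V$. If $f,g\in N_F$, it suffices by \eqref{eq:ext} to check this for $X\in V_F$.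

\begin{proposition}\label{prop:conN}
Let $L$ be a lattice without zero. Then $\alpha\mapsto\Phi_\alpha$ is an isomorphism $\operatorname{Con}L\cong\operatorname{Con}N$.
\end{proposition}

\begin{proof}
The equivalence relation $\Phi_\alpha$ is compatible with meets, which are pointwise, and with joins by \eqref{eq:clcong}, applied in an $N_F$ that contains the elements involved. If $\alpha\subseteq\beta$, then $\Phi_\alpha\subseteq\Phi_\beta$. Conversely, let $\Phi_\alpha\subseteq\Phi_\beta$, $(x,x')\in\alpha$ and $v=x\wedge x'$. Then $(c_v(x),c_v(x'))\in\Phi_\alpha\subseteq\Phi_\beta$, and evaluation at $\{v\}$ gives $(x,x')\in\beta$. It remains to show that every $\Phi\in\operatorname{Con}N$ has the form $\Phi_\alpha$.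

For $w\in L$ let $\alpha_w=\{(x,x')\in({\uparrow}w)^2:c_w(x)\equiv_\Phi c_w(x')\}$, a congruence of ${\uparrow}w$. We first show that
\begin{equation}\label{eq:compat}
\alpha_v=\alpha_w\cap({\uparrow}v)^2\qquad\text{for }w<v .
\end{equation}
Both sides are congruences of ${\uparrow}v$, so it suffices to consider pairs $v\le x\le x'$. Take $F=X=\{v\}$. By Lemma~\ref{lem:read} with $u=x'$, one polynomial maps $c_v(x)$ to $c_w(x)$ and $c_v(x')$ to $c_w(x')$; this proves the inclusion from left to right. Lemma~\ref{lem:write} proves the other one, since $t_{\{v\}}(x)=c_v(x)$ and $t_{\{v\}}(x')=c_v(x')$.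

Put $\alpha=\bigcup_{w\in L}\alpha_w$. Then $\alpha\cap({\uparrow}w)^2=\alpha_w$ for all $w$: if $(x,x')\in\alpha_v$ and $x,x'\ge w$, choose $w'<v\wedge w$, which is possible because $L$ has no zero; two applications of \eqref{eq:compat} give $(x,x')\in\alpha_{w'}\cap({\uparrow}w)^2=\alpha_w$. Each instance of reflexivity, symmetry, transitivity or compatibility involves finitely many elements, which lie in a common ${\uparrow}w$. So $\alpha\in\operatorname{Con}L$.

Let $f\le g$ in $N$, say $f,g\in N_F$, and choose $w<\bigwedge F$. Then $w\le f(X)\le g(X)$ for $X\in V_F$. Suppose $f\equiv_\Phi g$ and let $X\in V_F$. By Lemma~\ref{lem:read} with $u=g(X)$, one polynomial maps $f$ to $c_w(f(X))$ and $g$ to $c_w(g(X))$. So $(f(X),g(X))\in\alpha_w\subseteq\alpha$, and $(f,g)\in\Phi_\alpha$. Conversely, suppose $(f,g)\in\Phi_\alpha$. For $X\in V_F$ we have $(f(X),g(X))\in\alpha\cap({\uparrow}w)^2=\alpha_w$, so $t_X(f(X))\equiv_\Phi t_X(g(X))$ by Lemma~\ref{lem:write}. Joining over $X\in V_F$ and using Lemma~\ref{lem:t}(c) for $f$ and for $g$, we get $f\equiv_\Phi g$. Thus $\Phi$ and $\Phi_\alpha$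 have the same comparable pairs, and $\Phi=\Phi_\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
Let $L$ be a lattice with permutable congruences that represents the given semilattice. If $L$ has a zero, take $N=L$. Otherwise let $N$ be the lattice constructed above. It has a zero, and $\operatorname{Con}_cN\cong\operatorname{Con}_cL$ by Proposition~\ref{prop:conN}. It remains to show that the congruences $\Phi_\alpha$ permute; this is the only step that uses permutability in $L$. We permute in each coordinate and then correct the resulting map so that it lies in $N$.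

Let $f\equiv_{\Phi_\alpha}g\equiv_{\Phi_\beta}h$ with $f,g,h\in N_F$. For $X\in V_F$ we have $(f(X),h(X))\in\alpha\circ\beta=\beta\circ\alpha$; choose $d_0(X)$ with $f(X)\equiv_\beta d_0(X)\equiv_\alpha h(X)$, and put $d_1(X)=d_0(X)\vee(f(X)\wedge h(X))$. Then $d_1\ge\rho$, and
\[
d_1(X)\equiv_\beta f(X)\vee(f(X)\wedge h(X))=f(X),\qquad d_1(X)\equiv_\alpha h(X)\vee(f(X)\wedge h(X))=h(X).
\]
Let $d=\operatorname{cl}_F(d_1)\in N_F$. Since $f$ and $h$ are closed, \eqref{eq:clcong} gives $d(X)\equiv_\beta f(X)$ and $d(X)\equiv_\alpha h(X)$ for $X\in V_F$. So $f\equiv_{\Phi_\beta}d\equiv_{\Phi_\alpha}h$. Hence $\Phi_\alpha\circ\Phi_\beta\subseteq\Phi_\beta\circ\Phi_\alpha$ for all $\alpha,\beta$, and equality follows by exchanging $\alpha$ and $\beta$.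
\end{proof}

\section{Recovering a factor from the tensor product}\label{sec:converse}

We saw that $\operatorname{Bi}(S,\mathbf 2)\cong\operatorname{Id}S$. A maximal proper ideal $Q$ of $T$ produces the same picture inside $\operatorname{Bi}(S,T)$, as a principal filter, and principal filters of congruence lattices are congruence lattices of quotients. Recall that for $\Theta\in\operatorname{Con}M$ the congruences of $M/\Theta$ are the relations $\alpha/\Theta=\{([x],[y]):(x,y)\in\alpha\}$ with $\alpha\supseteq\Theta$, and $\alpha\mapsto\alpha/\Theta$ is an isomorphism from ${\uparrow}\Theta$ onto $\operatorname{Con}(M/\Theta)$. Since $([x],[y])\in\alpha/\Theta$ if and only if $(x,y)\in\alpha$, compositions correspond, and $M/\Theta$ has permutable congruences if $M$ has.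

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $S\otimes T\cong\operatorname{Con}_cM$, where $M$ has permutable congruences. Both $\operatorname{Con}M$ and $\operatorname{Bi}(S,T)$ are algebraic, so $\operatorname{Con}M\cong\operatorname{Bi}(S,T)$. Let $Q$ be a maximal proper ideal of $T$, and let $\Theta\in\operatorname{Con}M$ correspond to the bi-ideal $J_Q=\{0\}\mathbin{\square}Q$. Then $M/\Theta$ has permutable congruences and $\operatorname{Con}(M/\Theta)$ is isomorphic to the lattice $\mathcal F$ of bi-ideals containing $J_Q$.

For $P\in\operatorname{Id}S$ the bi-ideal $P\mathbin{\square}Q$ belongs to $\mathcal F$. Conversely, let $J\in\mathcal F$ and put $J_t=\{s:(s,t)\in J\}\in\operatorname{Id}S$ for $t\in T$. If $t\in Q$, then $J_t=S$. Let $t\notin Q$ and $t'\in T$. By maximality the ideal generated by $Q$ and $t$ is $T$, so $t'\le q\vee t$ for some $q\in Q$, and $J_{t'}\supseteq J_{q\vee t}\supseteq J_q\cap J_t=J_t$. Hence $J_t$ is one and the same ideal $P$ for all $t\notin Q$, and $J=P\mathbin{\square}Q$. Testing with pairs $(s,t)$ for a fixed $t\notin Q$, we see that $P\mathbin{\square}Q\subseteq P'\mathbin{\square}Q$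 if and only if $P\subseteq P'$. So $P\mapsto P\mathbin{\square}Q$ is an isomorphism $\operatorname{Id}S\cong\mathcal F$. Therefore $\operatorname{Con}(M/\Theta)\cong\operatorname{Id}S$ and $\operatorname{Con}_c(M/\Theta)\cong S$, and $S$ is p-representable.

If $T$ has a largest element $1\ne0$, the proper ideals of $T$ are those not containing $1$, and Zorn's lemma gives a maximal one. Now let $S$ and $T$ be nonzero with largest elements. If $S\otimes T$ is p-representable, then so is $S$ by the first part, and so is $T$ because exchanging coordinates gives $S\otimes T\cong T\otimes S$. The other implication is Theorem~\ref{thm:main}.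
\end{proof}

\begin{remark}
Some hypothesis on $T$ is needed in the first part. If $T=\{0\}$, which has no proper ideal, then $S\otimes T=\{\bot\}$ is represented by the one-element lattice for every $S$. But $S=M_3$ is not p-representable, since $\operatorname{Id}M_3\cong M_3$ is not distributive (Lemma~\ref{lem:distr}(a)).
\end{remark}

\begin{thebibliography}{9}

\bibitem{GW}
George Gr\"atzer and Friedrich Wehrung,
\emph{A new lattice construction: the box product},
arXiv:math/0501418 (2005).

\end{thebibliography}
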